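\title{Cohen--Macaulay modules of covariants for tilting modules in positive characteristic}

\begin{abstract}
Let $G$ be a connected reductive group over an algebraically closed field, with maximal torus $H$, and let $W$ be a representation such that $\operatorname{Sym}(W)$ has a good filtration and $W^*$ has an $H$-stable point. We prove that for every strongly critical dominant weight $\alpha$ the module of covariants $(T(\alpha)^*\otimes\operatorname{Sym}W)^G$ of the indecomposable tilting module $T(\alpha)$ is Cohen--Macaulay over $\operatorname{Sym}(W)^G$. In characteristic $p$ the proof uses the Frobenius morphism to embed the local cohomology of one module of covariants into that of another. For many copies of $W$ these embeddings can be iterated so as to be divisible by arbitrarily high powers of an invariant that kills the local cohomology, and a Koszul resolution brings the vanishing back to one copy.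
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Modules of covariants}
Let $k$ be an algebraically closed field and $G$ a connected reductive group over $k$. Fix a maximal torus $H$ and a Borel subgroup containing it. Let $X=X(H)$ be the character lattice, $X^+\subset X$ the set of dominant weights, and $\rho\in X_{\mathbb R}$ half the sum of the positive roots. Let $W$ be a finite-dimensional representation of $G$ with $H$-weights $\beta_1,\dots,\beta_d$, listed with multiplicity. Put
\[
S=\operatorname{Sym}(W)=k[W^*],\qquad R=S^G,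
\]
and for a finite-dimensional representation $U$ let
\[
M(U)=(U\otimes_kS)^G
\]
be the \emph{module of covariants}. Its elements are the $G$-equivariant polynomial maps $W^*\to U$, and $M(k)=R$. Because $G$ is geometrically reductive, $R$ and $(\operatorname{Sym}(U)\otimes S)^G$ are finitely generated algebras; $M(U)$ is the part of degree one in $U$ of the second, so it is a finitely generated graded $R$-module.

As a submodule of $U\otimes S$, the module $M(U)$ is torsion-free over the domain $R$, so $\dim M(U)=\dim R$ unless $M(U)=0$. Hence $M(U)$ is Cohen--Macaulay exactly when it is free over the polynomial ring generated by a homogeneous system of parameters of $R$; the zero module counts as Cohen--Macaulay. This property can fail already for $G=\mathbb G_m$, where it depends on the size of the weight of $U$ relative to the $\beta_i$ (Section~\ref{sec:example}). The condition that measures this size in general is the following. Put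
\[
\Sigma=\Big\{\sum_{i=1}^da_i\beta_i\ \Big|\ a_i\in\,]-1,0]\Big\}\subset X_{\mathbb R}.
\]
The elements of $X^+\cap(-2\rho+\Sigma)$ are the \emph{strongly critical} dominant weights. A point of $W^*$ is \emph{$H$-stable} if its $H$-orbit is closed and its stabilizer in $H$ is finite. For $\lambda\in X^+$ let $L(\lambda)$ be the simple $G$-module of highest weight $\lambda$.

\begin{theorem}[Van den Bergh; \v{S}penko--Van den Bergh]\label{thm:A}
Let $\operatorname{char}k=0$, let $W^*$ have an $H$-stable point, and let $\alpha$ be a strongly critical dominant weight. Then $M(L(\alpha)^*)$ is a Cohen--Macaulay $R$-module.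
\end{theorem}

In characteristic $p>0$ a dominant weight $\lambda$ gives several modules of highest weight $\lambda$. Besides $L(\lambda)$ there are the induced module $\nabla(\lambda)$ and the Weyl module $\Delta(\lambda)$, whose characters are given by Weyl's formula. A module has a \emph{good filtration} if it is filtered with factors $\nabla(\lambda)$, and a \emph{Weyl filtration} if it is filtered with factors $\Delta(\lambda)$; we call such modules \emph{good} and \emph{Weyl}. A finite-dimensional module that is both good and Weyl is \emph{tilting}. For each $\lambda\in X^+$ there is a unique indecomposable tilting module $T(\lambda)$ of highest weight $\lambda$. The following conjecture is posed in \cite{RSV}.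

\medskip
\noindent\textbf{Conjecture.} \emph{Let $k$ have arbitrary characteristic. If $\operatorname{Sym}(W)$ has a good filtration, $W^*$ has an $H$-stable point, and $\alpha$ is a strongly critical dominant weight, then $M(T(\alpha)^*)$ is a Cohen--Macaulay $R$-module.}
\medskip

One reason to expect this form is numerical. If $S$ and $U$ are good, then $U\otimes S$ is good, and the dimension of the invariants of a good module can be read off from its character. So $M(U)$ has the Hilbert series of the module of covariants of the complex representations with the same characters. The module $T(\alpha)^*$ is good. The role of its Weyl filtration becomes visible in Theorem~\ref{thm:general} below.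

\subsection{Results}
In characteristic $0$ finite-dimensional $G$-modules are semisimple, so $T(\alpha)=L(\alpha)$ and the conjecture is Theorem~\ref{thm:A}. We prove it in characteristic $p$. Let $\mathfrak m$ be the graded maximal ideal of $R$ and put
\[
D=d-\dim G .
\]

\begin{theorem}\label{thm:main}
Let $\operatorname{char}k=p>0$, let $\operatorname{Sym}(W)$ be good, let $W^*$ have an $H$-stable point, and let $\alpha$ be a strongly critical dominant weight. Then $\dim R\le D$ and $H^n_{\mathfrak m}(M(T(\alpha)^*))=0$ for $n<D$. Hence $M(T(\alpha)^*)$ is Cohen--Macaulay.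
\end{theorem}

Thus the conjecture holds. We deduce Theorem~\ref{thm:main} from a statement about arbitrary coefficient modules $U$. It is phrased with the polytope
\[
Z=\Big\{\sum_{i=1}^db_i\beta_i\ \Big|\ b_i\in[0,1]\Big\}\subset X_{\mathbb R},
\]
whose interior is $-\Sigma$ when $W^*$ has an $H$-stable point (Lemma~\ref{lem:zonotope}). The complex $R\Gamma_{\mathfrak m}R\Gamma(G,U\otimes S)$ is local cohomology applied to the complex of $R$-modules that computes the group cohomology $H^\bullet(G,U\otimes S)$; an explicit model is given in Section~\ref{subsec:local}.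

\begin{theorem}\label{thm:general}
Let $\operatorname{char}k=p>0$, let $\operatorname{Sym}(W)$ be good, and let $W^*$ have an $H$-stable point. Let $U$ be a finite-dimensional $G$-module such that $\eta+2\rho\in\operatorname{int}Z$ for each dominant weight $\eta$ of $U$, and let $w\ge0$ be such that $H^i(G,U^*\otimes\nabla(\lambda))=0$ for all $\lambda\in X^+$ and all $i>w$. Then
\[
H^n\big(R\Gamma_{\mathfrak m}R\Gamma(G,U\otimes S)\big)=0\qquad\text{for }n<D-w .
\]
In particular, if $U$ is good and $M(U)\ne0$, then $\operatorname{depth}_RM(U)\ge D-w$; if $U$ is tilting, then $M(U)$ is Cohen--Macaulay.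
\end{theorem}

The two halves of the tilting condition do different work here. A good filtration of $U$ makes the higher cohomology of $U\otimes S$ vanish, so that the theorem speaks about $M(U)$. A Weyl filtration of $U$ allows $w=0$, so that no depth is lost.

\begin{example}\label{ex:SL2}
Let $G=SL_2$, let $V$ be the natural representation, and let $W=V^n$. Then $X=\mathbb Z$, $2\rho=2$, $Z=[-n,n]$ and $D=2n-3$. Since $\operatorname{Sym}^jV=\nabla(j)$ and tensor products of good modules are good, $\operatorname{Sym}(W)$ is good. A vector of $V^*$ with both coordinates $1$ has the closed $H$-orbit $\{(t,t^{-1})\}$ and trivial stabilizer, which gives an $H$-stable point of $W^*$. The module $V=\nabla(1)=\Delta(1)$ is tilting, hence so is $V^{\otimes j}$, and its weights are at most $j$. By Theorem~\ref{thm:general}, $(V^{\otimes j}\otimes\operatorname{Sym}(V^n))^{SL_2}$ is Cohen--Macaulay for $j\le n-3$ in every characteristic $p>0$.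
\end{example}

Section~\ref{sec:example} proves the theorem by hand in one example, shows there that $\operatorname{int}Z$ cannot be replaced by $Z$, and lists what has to change for a general group. Section~\ref{sec:background} collects background. Sections~\ref{sec:dim}--\ref{sec:descent} contain the proof.

\section{The method for the multiplicative group}\label{sec:example}

Let $G=H=\mathbb G_m$ and let $W$ have basis $x_1,x_2,y_1,y_2$ of weights $1,1,-1,-1$. Every weight is dominant, $\rho=0$, and $\nabla(\eta)=\Delta(\eta)=T(\eta)=k_\eta$ is one-dimensional, so every module is good. The point of $W^*$ with $x_1=y_1=1$, $x_2=y_2=0$ is $H$-stable. We have $\Sigma=\,]-2,2[$, $Z=[-2,2]$ and $D=3$. Write $S[j]$ for the weight space of weight $j$ in $S=k[x_1,x_2,y_1,y_2]$. Then $R=S[0]=k[x_iy_j]$ has dimension $3$, and $M(k_\eta)=S[-\eta]$. Theorem~\ref{thm:general} says that $H^n_{\mathfrak m}(S[-\eta])=0$ for $n<3$ and $\eta\in\{-1,0,1\}$.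

\subsection*{Frobenius moves}
Let $\operatorname{char}k=p$ and $q=p$. The ring $S$ is free over its subring $S^q=\{s^q\}$, with basis the monomials $\omega$ whose exponents are all less than $q$. The weights of $S^q$ are divisible by $q$, and its weight space of weight $-q\eta$ is $S[-\eta]^q$. Taking weight spaces in $S=\bigoplus_\omega\omega S^q$ gives a decomposition of $R^q$-modules
\[
S[-\eta']=\bigoplus_{(\omega,\eta)}\omega\,S[-\eta]^q,\qquad\text{the sum over pairs with }\ \eta'=q\eta-\operatorname{wt}(\omega).
\]
Compute local cohomology with the \v{C}ech complex on generators $r_i$ of $\mathfrak m$ for $S[-\eta]$, and on the $r_i^q$ for $S[-\eta']$. The map $u\mapsto\omega u^q$ is then a split inclusion of complexes of abelian groups, so it induces an injection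
\[
\varphi_\omega\colon H^n_{\mathfrak m}(S[-\eta])\hookrightarrow H^n_{\mathfrak m}(S[-\eta']),\qquad \varphi_\omega(ru)=r^q\varphi_\omega(u).
\]
We call the passage from $\eta$ to $\eta'$ a move.

\subsection*{An invariant that kills local cohomology}
Let $c=x_1y_1\in R$. Then $S_c=k[x_1^{\pm1},c^{\pm1},x_2/x_1,y_2/y_1]$, and only the first generator has nonzero weight. So $R_c=k[c^{\pm1},x_2/x_1,y_2/y_1]$ is regular of dimension $3$. By local duality (Lemma~\ref{lem:duality}(a) below), some power $c^N$ kills $H^n_{\mathfrak m}(R)$ for $n<3$.

\subsection*{The vanishing}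
For $\eta=0$ take $\omega=c$, so that $\eta'=0$. Then $\varphi_c=c\,\psi$, where $\psi$ is induced by $u\mapsto u^q$ and satisfies $\psi(ru)=r^q\psi(u)$. Therefore
\[
\varphi_c^{\,j}=c^{\,1+q+\dots+q^{j-1}}\psi^j ,
\]
which is zero on $H^n_{\mathfrak m}(R)$ for $n<3$ and $j\ge N$. Since $\varphi_c$ is injective, $H^n_{\mathfrak m}(R)=0$ for $n<3$. For $\eta=1$ take $\omega=x_1^{q-1}x_2$, of weight $q$; then $\eta'=0$ and $H^n_{\mathfrak m}(S[-1])$ embeds in $H^n_{\mathfrak m}(R)=0$. The case $\eta=-1$ follows by exchanging the $x_i$ and the $y_i$. Two kinds of moves were used: one carries $\eta$ deeper into $Z$, and one stays in a finite set of weights and produces a factor $c$.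

\subsection*{The boundary}
The weight of $\omega$ is at most $2(q-1)$, so $\eta'-2\ge q(\eta-2)$. Starting from the boundary point $\eta=2$, a move either leaves $Z$, after which the weights tend to infinity, or uses $\omega=(x_1x_2)^{q-1}$, which fixes $\eta=2$ and has no invariant factor of positive degree. The method stops here, and so does the theorem.

\begin{remark}\label{rem:boundary}
In the example above, in any characteristic, $R=\bigoplus_jH^0(\mathbb P^1\times\mathbb P^1,\mathcal O(j,j))$, and for the boundary weight $\alpha=2$
\[
M(L(\alpha)^*)=S[2]=\bigoplus_jH^0(\mathbb P^1\times\mathbb P^1,\mathcal O(j+2,j)).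
\]
The sheaf of $S[2]$ on $\operatorname{Proj}R=\mathbb P^1\times\mathbb P^1$ is $\mathcal O(2,0)$, so $H^2_{\mathfrak m}(S[2])=\bigoplus_jH^1(\mathbb P^1\times\mathbb P^1,\mathcal O(j+2,j))$. For $j=-2$ the summand is $H^1(\mathbb P^1\times\mathbb P^1,\mathcal O(0,-2))=H^0(\mathbb P^1,\mathcal O)\otimes H^1(\mathbb P^1,\mathcal O(-2))=k$. As $\dim S[2]=3$, the module is not Cohen--Macaulay. So the condition $\eta+2\rho\in\operatorname{int}Z$ in Theorem~\ref{thm:general} cannot in general be replaced by $\eta+2\rho\in Z$.
\end{remark}

\subsection*{What changes for a general group}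
Four steps of the argument used the torus.
\begin{enumerate}
\item[(1)] The monomials $\omega$ span a $G$-stable complement to the ideal generated by the $q$-th powers of the variables. In general there is no such complement, but the obstruction disappears after tensoring with the Steinberg module. The place of $k_{q\eta}$ is taken by $T(\xi)$ with $\xi=q\eta+2(q-1)\rho$. Since $\xi+2\rho=q(\eta+2\rho)$, the natural coordinate is $\zeta=\eta+2\rho$; this is how the shift by $2\rho$ enters (Section~\ref{sec:frobenius}).
\item[(2)] An invariant $c$ as above is available on $d$ copies of $W$, where a determinant can be formed (Section~\ref{sec:invariant}).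
\item[(3)] The moves that we can control have the form $\zeta\mapsto q\zeta-(q-1)v$ with $v$ in a finite set of extremal weights. That is too rigid for one copy of $W$. For $m$ copies, $v$ may be any sum of $m$ such weights, and these sums come within a bounded distance of every dominant point of $mZ$ (Sections~\ref{sec:moves} and~\ref{sec:copies}).
\item[(4)] One must return from $W^m$ to $W$. The Koszul resolution of $\operatorname{Sym}(W)$ over $\operatorname{Sym}(W^m)$ has length $(m-1)d$, which equals the growth of $D$, and it shifts weights by elements of $(m-1)Z$, which equals the growth of the polytope (Section~\ref{sec:descent}).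
\end{enumerate}
The bound $\dim R\le D$ is independent of these steps and is proved by comparison with characteristic $0$ (Section~\ref{sec:dim}).

\section{Background and conventions}\label{sec:background}

From now on $\operatorname{char}k=p>0$, $\operatorname{Sym}(W)$ is good, and $W^*$ has an $H$-stable point. If $G$ is trivial, then $R=S$, $D=d$ and $M(U)=U\otimes S$ is free, so both theorems hold. We assume $G\ne1$, hence $H\ne1$.

Let $Y$ be the cocharacter lattice of $H$, $\mathcal W$ the Weyl group, $w_0$ its longest element, $\Phi^+$ the positive roots and $\Pi\subset\Phi^+$ the simple roots; $\gamma^\vee$ and $s_\gamma$ are the coroot and the reflection of a root $\gamma$. The dominant cones are $X^+_{\mathbb R}$ and $Y^+_{\mathbb R}$. We write $\nu\le\lambda$ if $\lambda-\nu$ is a sum of positive roots. We use three elementary facts. If $\mu\in Y_{\mathbb R}^+$ and $\nu\le\lambda$, then $\langle\mu,\nu\rangle\le\langle\mu,\lambda\rangle$. If $\mu\in Y^+_{\mathbb R}$, $\zeta\in X^+_{\mathbb R}$ and $x\in\mathcal W$, then $\langle x\mu,\zeta\rangle\le\langle\mu,\zeta\rangle$. A dominant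 element of the real span of the coroots is a nonnegative combination of simple coroots.

For a finite-dimensional representation $V$ we write
\[
S_V=\operatorname{Sym}V,\quad R_V=S_V^G,\quad M_V(U)=(U\otimes S_V)^G,\quad H^n_V(U)=H^n_{\mathfrak m_V}(M_V(U)),
\]
where $\mathfrak m_V$ is the graded maximal ideal of $R_V$. The sum of $m$ copies of $W$ is $W^m$.

\subsection{The polytope $Z$}\label{subsec:Z}
For $\mu\in Y_{\mathbb R}$ put
\[
h(\mu)=\sum_i\max(0,\langle\mu,\beta_i\rangle),\qquad v_\mu=\sum_{\langle\mu,\beta_i\rangle>0}\beta_i\in X\cap Z .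
\]
Then $h(\mu)=\langle\mu,v_\mu\rangle=\max_{\zeta\in Z}\langle\mu,\zeta\rangle$ is the support function of $Z$. So $\zeta\in\operatorname{int}Z$ if and only if $\langle\mu,\zeta\rangle<h(\mu)$ for all $\mu\ne0$. The multiset of the $\beta_i$ is $\mathcal W$-stable; hence $Z$ is $\mathcal W$-stable, $h(x\mu)=h(\mu)$ and $v_{x\mu}=xv_\mu$ for $x\in\mathcal W$. Part (a) of the next lemma is the only form in which the $H$-stable point will be used.

\begin{lemma}\label{lem:zonotope}
\begin{enumerate}
\item[(a)] For every $0\ne\mu\in Y_{\mathbb R}$ there is an $i$ with $\langle\mu,\beta_i\rangle>0$. Hence $d\ge1$, $h(\mu)>0$ for $\mu\neq0$, and $0\in\operatorname{int}Z$, so $Z$ is full-dimensional.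
\item[(b)] $\operatorname{int}Z=-\Sigma$.
\item[(c)] A dominant weight $\alpha$ is strongly critical if and only if $-w_0\alpha+2\rho\in\operatorname{int}Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise the rational cone $\{\mu:\langle\mu,\beta_i\rangle\le0\text{ for all }i\}$ is nonzero, so it contains some $0\ne\mu\in Y$. The weights $-\beta_i$ of $W^*$ pair nonnegatively with $\mu$, so $x_0=\lim_{t\to0}\mu(t)x$ exists for the $H$-stable point $x$. The point $x_0$ is fixed by $\mu(\mathbb G_m)$ and lies in the closed orbit $Hx$. As $H$ is commutative, $\mu(\mathbb G_m)$ fixes $x$, which contradicts the finiteness of the stabilizer.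

(b) Let $\zeta=\sum b_i\beta_i$ with $b_i\in[0,1[$ and let $\mu\ne0$. Then $\langle\mu,\zeta\rangle\le\sum b_i\max(0,\langle\mu,\beta_i\rangle)<h(\mu)$, the second inequality being strict by (a). So $-\Sigma\subset\operatorname{int}Z$. Conversely, if $\zeta\in\operatorname{int}Z$, then $(1+\varepsilon)\zeta=\sum b_i\beta_i$ with $b_i\in[0,1]$ for some $\varepsilon>0$, and $b_i/(1+\varepsilon)\in[0,1[$.

(c) By (b), $\alpha+2\rho\in\Sigma$ means $-(\alpha+2\rho)\in\operatorname{int}Z$. Apply $w_0$ and use $-w_0\rho=\rho$.
\end{proof}

Since $Z$ is a full-dimensional rational polytope, it is cut out by the inequalities $\langle\mu,\cdot\rangle\le h(\mu)$, where $\mu$ runs over the finite $\mathcal W$-stable set of primitive outer facet normals in $Y$, and $\operatorname{int}Z$ is cut out by the strict inequalities. Let $\mathcal M$ be the set of dominant elements among these normals. It is nonempty, and $h(\mu)$ is a positive integer for $\mu\in\mathcal M$. For dominant $\zeta$ the inequality for $\mu\in\mathcal M$ implies those for all $x\mu$. Hence for $\zeta\in X^+_{\mathbb R}$ and $m\ge1$,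
\begin{equation}\label{eq:facets}
\zeta\in mZ\ \ (\text{resp. }\zeta\in\operatorname{int}mZ)\iff\langle\mu,\zeta\rangle\le mh(\mu)\ \ (\text{resp. }<)\ \text{ for all }\mu\in\mathcal M .
\end{equation}

\subsection{Reduction to $\rho\in X$}
The Steinberg modules used below need $\rho$ to be a weight. Let $C$ be the radical of $G$, a central torus, and $G_{sc}$ the simply connected cover of the derived group. Then $\tilde G=C\times G_{sc}\to G$ is a central isogeny whose kernel $\Theta$ is a finite diagonalizable group scheme. Taking $\Theta$-invariants is exact, so $H^i(\tilde G,N)=H^i(G,N^\Theta)$ for every $\tilde G$-module $N$. In particular invariants and cohomology of $G$-modules do not change. The modules $\nabla(\lambda)$, $\Delta(\lambda)$, $T(\lambda)$ for $\lambda\in X^+$, goodness, $H$-stability, $X_{\mathbb R}$, $Z$ and $D$ do not change either. If $\lambda$ is a dominant weight of $\tilde G$ outside $X$, then $\Theta$ acts on $U^*\otimes\nabla(\lambda)$ by a nontrivial character, so all its cohomology vanishes and the hypothesis on $w$ persists. We may therefore assume $G=C\times G_{sc}$,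 and then $\rho\in X$.

\subsection{Good filtrations and tilting modules}
All modules below are finite-dimensional or graded with finite-dimensional pieces, and a graded module is good when its pieces are. For such a module $V$ we write $\operatorname{gfd}(V)\le g$ if $H^i(G,V\otimes\nabla(\lambda))=0$ for all $\lambda\in X^+$ and all $i>g$. A set $\pi\subset X^+$ is \emph{saturated} if $\lambda\in\pi$, $\nu\in X^+$, $\nu\le\lambda$ imply $\nu\in\pi$; a finite set of dominant weights generates a finite saturated set. We have $\Delta(\lambda)^*\cong\nabla(-w_0\lambda)$ and $T(\lambda)^*\cong T(-w_0\lambda)$, so $V$ is Weyl if and only if $V^*$ is good. If $\chi$ is a character of $G$, then $\nabla(\lambda)\otimes\chi=\nabla(\lambda+\chi)$, so twisting by $\chi$ preserves goodness and $\operatorname{gfd}$. The following facts are standard (\cite[Part II]{Jantzen}; Donkin; Mathieu).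

\begin{itemize}
\item[(F1)] Tensor products of good modules are good. Hence tensor products of tilting modules are tilting, $\operatorname{Sym}(W^m)$ is good, and $\operatorname{gfd}(V\otimes N)\le g$ if $\operatorname{gfd}(V)\le g$ and $N$ is good (because $N\otimes\nabla(\lambda)$ is filtered by modules $\nabla(\lambda')$).
\item[(F2)] $V$ is good if and only if $H^1(G,V\otimes\nabla(\lambda))=0$ for all $\lambda$, if and only if $\operatorname{gfd}(V)\le0$. So direct summands of good modules are good. If $Q$ is finite-dimensional Weyl and $V$ is good, then $\operatorname{Ext}^i_G(Q,V)=0$ for $i>0$; in particular $H^i(G,V)=0$ for $i>0$. For finite-dimensional good $V$, $\dim V^G$ is the number of factors $\nabla(0)$, which is determined by the character of $V$.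
\item[(F3)] Let $\pi$ be a finite saturated set. Every finite-dimensional $V$ whose dominant weights lie in $\pi$ embeds in a finite-dimensional good module whose dominant weights lie in $\pi$, namely its injective hull in the category of such modules. If $\operatorname{gfd}(V)\le g$ with $g\geq1$, the cokernel has $\operatorname{gfd}\le g-1$. By induction and (F2), if $\operatorname{gfd}(V)\le g$ there is an exact sequence $0\to V\to Q^0\to\dots\to Q^g\to0$ with all $Q^j$ finite-dimensional and good, with dominant weights in $\pi$.
\item[(F4)] The weights of $T(\lambda)$ are $\le\lambda$, and $\Delta(\lambda)\subset T(\lambda)$ with quotient filtered by modules $\Delta(\nu)$, $\nu<\lambda$. Every tilting module is a direct sum of modules $T(\lambda)$. So if $\tau$ is a maximal weight of a tilting module, then $T(\tau)$ is a direct summand of it.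
\end{itemize}

We use dimension shifting in the following form. Let $(\mathcal T^n)_{n\in\mathbb Z}$ be a cohomological $\delta$-functor on an abelian category.
\begin{itemize}
\item[(D1)] If $0\to K_l\to\dots\to K_0\to N\to0$ is exact and $\mathcal T^{n+i}(K_i)=0$ for all $i$, then $\mathcal T^n(N)=0$.
\item[(D2)] If $0\to N\to K^0\to\dots\to K^l\to0$ is exact and $\mathcal T^{n-t}(K^t)=0$ for all $t$, then $\mathcal T^n(N)=0$.
\end{itemize}
For (D1), let $N_0=N$ and $N_{i+1}=\ker(K_i\to N_i)$; the connecting maps give injections $\mathcal T^n(N_0)\hookrightarrow\mathcal T^{n+1}(N_1)\hookrightarrow\cdots\hookrightarrow\mathcal T^{n+l+1}(N_{l+1})=0$. For (D2), the successive cokernels $N^t$ give surjections $0=\mathcal T^{n-l-1}(N^{l+1})\twoheadrightarrow\cdots\twoheadrightarrow\mathcal T^n(N)$.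

\subsection{Frobenius twists and the Steinberg module}
Let $q=p^r$ with $r\ge1$. For a $G$-module $V$ with coaction $v\mapsto\sum v_i\otimes f_i$, let $V^{(r)}$ be the abelian group $V$ with $a\in k$ acting as $a^{1/q}$ and with coaction $v\mapsto\sum v_i\otimes f_i^q$. The group $G(k)$ acts on $V$ and on $V^{(r)}$ by the same additive maps, and the matrix coefficients of $V^{(r)}$ are the $q$-th powers of those of $V$. So twisting is exact, commutes with $\otimes$ and $\bigwedge^i$, and multiplies weights by $q$. As $G$ is reduced, $V$ and $V^{(r)}$ have the same submodules and the same invariants; in particular $V^{(r)}$ is indecomposable if $V$ is. On modules defined over $\mathbb F_p$, such as $\nabla(\lambda)$ and $\Delta(\lambda)$, this is the usual Frobenius twist. If $B$ is a reduced $k$-algebra with $G$-action, then $B^q=\{b^q\}$ is a subalgebra and $b\mapsto b^q$ is an isomorphism $B^{(r)}\cong B^q$.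

Let $G_r$ be the $r$-th Frobenius kernel, an infinitesimal normal subgroup scheme of $G$. Since $k[G/G_r]=k[G]^q$, the $G$-modules on which $G_r$ acts trivially are exactly the twists $V^{(r)}$. For every $G$-module $N$, the space $N^{G_r}$ is a $G$-submodule with $N^G=(N^{G_r})^G$, and $(N\otimes V^{(r)})^{G_r}=N^{G_r}\otimes V^{(r)}$. We also need the following \cite[Part II]{Jantzen}.
\begin{itemize}
\item[(F5)] The Steinberg module $\mathrm{St}=L((q-1)\rho)=\nabla((q-1)\rho)=\Delta((q-1)\rho)$ is self-dual of dimension $q^{|\Phi^+|}$. Over $G_r$ it is simple, injective and projective, with $\operatorname{End}_{G_r}(\mathrm{St})=k$. Moreover $\mathrm{St}\otimes\nabla(\lambda)^{(r)}\cong\nabla((q-1)\rho+q\lambda)$ and $\mathrm{St}\otimes\Delta(\lambda)^{(r)}\cong\Delta((q-1)\rho+q\lambda)$.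
\end{itemize}

\subsection{Local cohomology}\label{subsec:local}
Let $B$ be a finitely generated graded $k$-algebra with $B_0=k$ and graded maximal ideal $\mathfrak n$. For a $B$-module $N$, $H^n_{\mathfrak n}(N)$ is the cohomology of $\check C\otimes_BN$, where $\check C$ is the \v{C}ech complex $B\to\bigoplus B_{r_i}\to\bigoplus B_{r_ir_j}\to\cdots$ on any finite family $r_i$ that generates an ideal with radical $\mathfrak n$. If $N\ne0$ is finitely generated and graded, then $H^n_{\mathfrak n}(N)=0$ for $n>\dim N$, and $\operatorname{depth}N$ is the least $n$ with $H^n_{\mathfrak n}(N)\ne0$.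

\begin{lemma}\label{lem:duality}
Let $N$ be a finitely generated graded $B$-module and $D'$ an integer.
\begin{enumerate}
\item[(a)] Let $c\in B$ be such that $\operatorname{Spec}B_c$ is a smooth irreducible variety of dimension $D'$ and $N_c$ is projective over $B_c$. Then a power of $c$ kills $H^n_{\mathfrak n}(N)$ for every $n<D'$.
\item[(b)] If $H^n_{\mathfrak n}(N)=0$ for all $n\ne D'$, then $N$ is Cohen--Macaulay.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $A\to B$ be a graded surjection from a positively graded polynomial ring in $a$ variables. By graded local duality, $H^n_{\mathfrak n}(N)$ is, up to a shift of degrees, the graded $k$-dual of $\operatorname{Ext}^{a-n}_A(N,A)$.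

(a) Let $\tilde c\in A$ lift $c$, and let $\mathfrak p$ be a maximal ideal of $A$ with $\tilde c\notin\mathfrak p$. Then $N_{\mathfrak p}$ is zero or free over a regular local ring of dimension $D'$. In the second case it has depth $D'$, hence projective dimension $a-D'$ over $A_{\mathfrak p}$ by the Auslander--Buchsbaum formula. So $\operatorname{Ext}_A^{a-n}(N,A)_{\mathfrak p}=0$ for $n<D'$. The finitely generated module $\operatorname{Ext}_A^{a-n}(N,A)$ is thus supported on $\{\tilde c=0\}$, so a power of $\tilde c$ kills it and its dual.

(b) Now $\operatorname{Ext}^j_A(N,A)=0$ for $j\ne a-D'$. Let $\mathfrak p$ be a prime in the support of $N$. Over the regular local ring $A_{\mathfrak p}$, the largest $j$ with $\operatorname{Ext}^j(N_{\mathfrak p},A_{\mathfrak p})\ne0$ is the projective dimension $\dim A_{\mathfrak p}-\operatorname{depth}N_{\mathfrak p}$, and the smallest is the grade $\dim A_{\mathfrak p}-\dim N_{\mathfrak p}$. Both equal $a-D'$, so $\operatorname{depth}N_{\mathfrak p}=\dim N_{\mathfrak p}$.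
\end{proof}

A \emph{$(G,S_V)$-module} is an $S_V$-module $N$ with a compatible structure of $G$-module. Its Hochschild complex $C^\bullet(G,N)$, with terms $N\otimes k[G]^{\otimes j}$, is a complex of $R_V$-modules, exact in $N$, with cohomology $H^\bullet(G,N)$. With the \v{C}ech complex $\check C$ of $R_V$ on homogeneous generators of $\mathfrak m_V$ we put
\[
\mathbb H^n_V(N)=H^n\big(\check C\otimes_{R_V}C^\bullet(G,N)\big)=H^n\big(R\Gamma_{\mathfrak m_V}R\Gamma(G,N)\big).
\]
The complex $\check C$ is bounded with flat terms. So $\mathbb H^\bullet_V$ is a cohomological $\delta$-functor, and if $H^j(G,N)=0$ for $j>0$, then the quasi-isomorphism $N^G\to C^\bullet(G,N)$ gives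
\begin{equation}\label{eq:hyper}
\mathbb H_V^n(N)=H^n_{\mathfrak m_V}(N^G).
\end{equation}

\section{The dimension of the invariant ring}\label{sec:dim}

The vanishing of $H^n_{\mathfrak m}$ for $n<D$ gives the Cohen--Macaulay property only if $\dim R\le D$. This bound says that $G$ has orbits of full dimension in a numerical sense, and it does not follow from $H$-stability alone: for $G=SL_2$ and $W=V$ one has $R=k$ and $D=-1$. It does follow once $\operatorname{int}Z$ is large enough to contain a point $\eta+2\rho$. Goodness of $S$ lets us argue over $\mathbb C$, where stabilizers can be analyzed with Lie algebras.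

\begin{proposition}\label{prop:dim}
If $\eta+2\rho\in\operatorname{int}Z$ for some dominant weight $\eta$, then $\dim R\le D$.
\end{proposition}

\begin{proof}
\emph{Passage to $\mathbb C$.} Let $G_0\supset H_0$ be the complex group with the same root datum and $\mathfrak g$ its Lie algebra. The module $W=\operatorname{Sym}^1W$ is good, so its character is a sum of Weyl characters, and there is a representation $W_0$ of $G_0$ with the same character. Then $\operatorname{Sym}^jW$ and $\operatorname{Sym}^jW_0$ have the same character, and (F2) gives $\dim(\operatorname{Sym}^jW)^G=\dim(\operatorname{Sym}^jW_0)^{G_0}$. The dimension of a finitely generated graded algebra with degree-zero part a field is the pole order of its Hilbert series at $1$, so $\dim R=\dim\mathbb C[V]^{G_0}$ with $V=W_0^*$. A general fiber of $V\to\operatorname{Spec}\mathbb C[V]^{G_0}$ has dimension $d-\dim R$ and contains an orbit of maximal dimension. So it suffices to find a point of $V$ with finite stabilizer. Suppose there is none.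

\emph{A dense family.} For $\mu\in Y$ let $V=\bigoplus_jV_j$ and $\mathfrak g=\bigoplus_j\mathfrak g_j$ be the gradings by $\mu$-weight, and write $V_{\ge0}(\mu)=\bigoplus_{j\ge0}V_j$. The identity component of the stabilizer of a point $x\in V$ contains a nontrivial torus or is a nontrivial unipotent group. So one of the following holds.
\begin{enumerate}
\item[(i)] $x\in G_0V^\mu$ for some $0\ne\mu\in Y$, where $V^\mu=V_{\ge0}(\mu)\cap V_{\ge0}(-\mu)$ is the fixed space of $\mu$.
\item[(ii)] $x\in G_0\ker e$, where $e$ is one of finitely many representatives of the nonzero nilpotent orbits in $\mathfrak g$. By the Jacobson--Morozov theorem $e$ comes from a homomorphism $SL_2\to G_0$. We choose the representative so that the diagonal torus of $SL_2$ maps to $H_0$; this gives $0\ne\mu\in Y$ in the span of the coroots. The kernel of $e$ on $V$ is spanned by highest weight vectors for $SL_2$, so $\ker e\subset V_{\ge0}(\mu)$.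
\end{enumerate}
Thus $V$ is a countable union of constructible sets $G_0V^\mu$ and $G_0\ker e$. A complex affine space is not a countable union of proper closed subvarieties, so one of these sets is dense. Hence $G_0V_{\ge0}(\mu)$ is dense for some $0\ne\mu\in Y$, and either the same holds for $-\mu$ (case (i)) or $\mu$ lies in the span of the coroots (case (ii)).

\emph{A weight inequality.} Let $G_0V_{\ge0}(\mu)$ be dense and let $\mu^+$ be the dominant conjugate of $\mu$. We claim that $\langle\mu^+,\eta\rangle<0$. The map $G_0\times V_{\ge0}\to V$ is dominant, so by generic smoothness its differential is surjective at some point $(g,x)$, and by equivariance at $(1,x)$. Thus $\mathfrak gx+V_{\ge0}=V$. Since $\mathfrak g_jV_{\geq0}\subset V_{\ge0}$ for $j\ge0$, the map $\bigoplus_{j<0}\mathfrak g_j\to V/V_{\ge0}$, $y\mapsto yx$, is surjective. Write it as a matrix in bases of $H_0$-weight vectors. If $y\in\mathfrak g_{-a}$, then $yx\in\bigoplus_{j\ge-a}V_j$, so an entry in a row of $\mu$-weight $-b$ and a column of $\mu$-weight $-a$ vanishes unless $b\le a$. A nonzero term in the expansion of a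 nonzero maximal minor assigns to the rows, of weights $-b_j$, distinct columns, of weights $-a_j$, with $b_j\le a_j$. The weights of $V$ are the $-\beta_i$, so $\sum b_j=h(\mu)$. Also $\sum a_j\le\sum_{\gamma\in\Phi^+}|\langle\mu,\gamma\rangle|=\langle\mu^+,2\rho\rangle$. Therefore
\[
\langle\mu^+,\eta+2\rho\rangle<h(\mu^+)=h(\mu)\le\langle\mu^+,2\rho\rangle ,
\]
which is the claim.

\emph{The contradiction.} In case (ii), $\mu^+$ is dominant and in the span of the coroots, so it is a nonnegative combination of simple coroots and $\langle\mu^+,\eta\rangle\ge0$. In case (i), the claim for $-\mu$, whose dominant conjugate is $-w_0\mu^+$, gives $\langle-w_0\mu^+,\eta\rangle<0$, so $\langle\mu^+-w_0\mu^+,\eta\rangle<0$. But $\mu^+-w_0\mu^+$ is dominant and lies in the coroot lattice, so this pairing is nonnegative.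
\end{proof}

\section{Frobenius summands of modules of covariants}\label{sec:frobenius}

Fix $q=p^r$. In this section $V$ is a finite-dimensional representation with $S_V$ good. Let $I_V\subset S_V$ be the ideal generated by the $q$-th powers of the elements of $V$, and let
\[
\overline S_V=S_V/I_V
\]
be the truncated symmetric algebra. If $x_1,\dots,x_n$ is a basis of $V$, then $I_V=(x_1^q,\dots,x_n^q)$, and the monomials with exponents less than $q$ form a basis of $\overline S_V$ over $k$ and of $S_V$ over $S_V^q$. Hence $\overline S_{V_1\oplus V_2}=\overline S_{V_1}\otimes\overline S_{V_2}$, and $I_V$ is the ideal of $S_V$ generated by the graded maximal ideal $(S_V^q)_+$ of $S^q_V$.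

For a torus, $S_V\cong\overline S_V\otimes S_V^q$ equivariantly, and this produced the moves of Section~\ref{sec:example}. In general $S_V\to\overline S_V$ has no $G$-linear section. For $SL_2$, $q=2$ and the natural representation, the degree-two part is $\nabla(2)\to k$, and $\nabla(2)$ is indecomposable because its socle is simple. We remove the obstruction by tensoring with a tilting module that makes $I_V$ good. The ideal $I_V$ is resolved by twisted exterior powers, so we first bound the good filtration dimension of exterior powers.

\begin{lemma}\label{lem:exterior}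
$\operatorname{gfd}(\bigwedge^iV)\le\max(i-1,0)$.
\end{lemma}

\begin{proof}
The case $i=0$ holds because $k=\nabla(0)$. Let $i\ge1$ and induct. The degree-$i$ part of the Koszul resolution of $k$ over $S_V$ is an exact sequence $0\to\bigwedge^iV\to K^0\to\dots\to K^{i-1}\to0$ with $K^t=\bigwedge^{i-1-t}V\otimes\operatorname{Sym}^{t+1}V$. By induction and (F1), $\operatorname{gfd}(K^t)\le\max(i-2-t,0)$. For $j\ge i$ and $0\le t\le i-1$ we have $j-t\ge i-t>\max(i-2-t,0)$, so $H^{j-t}(G,K^t\otimes\nabla(\lambda))=0$. By (D2), $H^j(G,\bigwedge^iV\otimes\nabla(\lambda))=0$.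
\end{proof}

Twisting destroys good filtrations, and by (F5) tensoring with $\mathrm{St}$ restores them. Call a tilting module \emph{$r$-large} if it is a direct summand of $\mathrm{St}\otimes T'$ for some tilting module $T'$. The dual of an $r$-large module is $r$-large. If $\eta'-(q-1)\rho$ is dominant, then $T(\eta')$ is $r$-large, since $\eta'$ is the highest weight of $\mathrm{St}\otimes T(\eta'-(q-1)\rho)$ and (F4) applies.

\begin{lemma}\label{lem:large}
If $T_1$ is $r$-large, then $T_1\otimes I_V$ is good and $T_1\otimes\overline S_V$ is tilting.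
\end{lemma}

\begin{proof}
Let $N$ be finite-dimensional with $\operatorname{gfd}(N)\le g$. Twist a coresolution as in (F3) and tensor it with $\mathrm{St}$. By (F5) its terms $\mathrm{St}\otimes(Q^j)^{(r)}$ are good, so $\operatorname{gfd}(\mathrm{St}\otimes N^{(r)})\le g$ by (D2).

The map $V^{(r)}\to\operatorname{Sym}^qV$, $v\mapsto v^q$, is $G$-linear, and $x_1^q,\dots,x_n^q$ is a regular sequence. So $\overline S_V$ has a $G$-equivariant Koszul resolution with terms $(\bigwedge^iV)^{(r)}\otimes S_V$, $i\ge0$, and the terms with $i\ge1$ resolve $I_V$. Put $P_i=T_1\otimes(\bigwedge^iV)^{(r)}\otimes S_V$. It is a summand of $\big(\mathrm{St}\otimes(\bigwedge^iV)^{(r)}\big)\otimes T'\otimes S_V$, so $\operatorname{gfd}(P_i)\le\max(i-1,0)$ by Lemma~\ref{lem:exterior} and (F1). For $i\ge0$ we have $1+i>\max(i-1,0)$, so (D1) gives $H^1(G,T_1\otimes\overline S_V\otimes\nabla(\lambda))=0$. In the resolution of $T_1\otimes I_V$ the term $P_i$ stands in position $i-1$, and for $i\ge1$ we have $1+(i-1)>\max(i-1,0)$, so (D1) gives $H^1(G,T_1\otimes I_V\otimes\nabla(\lambda))=0$. By (F2) both modules are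 good.

Multiplication into the one-dimensional top degree of $\overline S_V$ is a $G$-equivariant perfect pairing, since the monomials $\prod x_i^{a_i}$ and $\prod x_i^{q-1-a_i}$ form dual bases. So $(T_1\otimes\overline S_V)^*$ is $T_1^*\otimes\overline S_V$ twisted by a character, which is good because $T_1^*$ is $r$-large. Hence $T_1\otimes\overline S_V$ is also Weyl.
\end{proof}

A summand $T(\xi)$ of $T_1\otimes\overline S_V$ will produce a summand $(T(\xi)\otimes S_V^q)^G$ of $M_V(T_1)$. Since $G_r$ acts trivially on $S_V^q$, this summand depends only on $T(\xi)^{G_r}$. The next lemma finds weights $\xi$ for which $T(\xi)^{G_r}$ is the twist of a tilting module. The starting point is $(\mathrm{St}\otimes\mathrm{St})^{G_r}=\operatorname{End}_{G_r}(\mathrm{St})=k$, where the highest weight of $\mathrm{St}\otimes\mathrm{St}$ is $2(q-1)\rho$.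

\begin{lemma}\label{lem:fixed}
Let $\eta$ be dominant and $\xi=q\eta+2(q-1)\rho$. Then $T(\xi)^{G_r}\cong T(\eta)^{(r)}$ as $G$-modules.
\end{lemma}

\begin{proof}
By (F5), $\mathrm{St}\otimes T(\eta)^{(r)}$ is good and Weyl, so $Q=\mathrm{St}\otimes\mathrm{St}\otimes T(\eta)^{(r)}$ is tilting. All its weights are $\le\xi$, and $\xi$ has multiplicity one, with weight vector $v_+\otimes v_+\otimes t_+$, where $v_+$ and $t_+$ are highest weight vectors. By (F4), $Q=T(\xi)\oplus Q'$, and $v_+\otimes v_+\otimes t_+\in T(\xi)$ because $\xi$ is not a weight of $Q'$. Identify $\mathrm{St}\otimes\mathrm{St}$ with $\operatorname{End}(\mathrm{St})$. Then $Q^{G_r}=k\,\mathrm{id}\otimes T(\eta)^{(r)}$. This $G$-module is indecomposable and equals $T(\xi)^{G_r}\oplus Q'^{\,G_r}$, so it suffices to show $T(\xi)^{G_r}\ne0$. We obtain an invariant by lowering the highest weight vector as far as $G_r$ allows.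

Let $N^-\subset G$ be the unipotent subgroup generated by the negative root subgroups, and let $\mathcal D$ be the distribution algebra of its Frobenius kernel $N_r^-$, with augmentation ideal $\mathcal D^+$. A basis of $\mathcal D$ is given by the ordered monomials $\prod_{\gamma\in\Phi^+}f_\gamma^{(n_\gamma)}$ in divided powers, $0\le n_\gamma<q$, and the monomials other than $1$ span $\mathcal D^+$. Let $f\in\mathcal D$ be the monomial with all $n_\gamma=q-1$. Its weight $-2(q-1)\rho$ is the lowest weight of $\mathcal D$, so $\mathcal D^+f=0$. As $\mathrm{St}$ is simple over $G_r$, the triangular decomposition of the distribution algebra of $G_r$ gives $\mathrm{St}=\mathcal Dv_+$. Since $\dim\mathcal D=q^{|\Phi^+|}=\dim\mathrm{St}$, the module $\mathrm{St}$ is free over $\mathcal D$ on $v_+$, and $fv_+\ne0$.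

Put $z=f(v_+\otimes v_+)$. The comultiplication sends $f$ into $f\otimes1+\mathcal D\otimes\mathcal D^+$, and $\mathcal D^+v_+$ lies in weights below $(q-1)\rho$. So the component of $z$ in $\mathrm{St}\otimes kv_+$ is $fv_+\otimes v_+$, and $z\ne0$. Since $\mathcal D^+z=0$, the element $z\in\operatorname{End}(\mathrm{St})$ is $\mathcal D$-linear, and it has weight $0$. It therefore sends the generator $v_+$ to a multiple of $v_+$ and is a scalar: $z\in k^\times\mathrm{id}$. Finally $\mathcal D^+$ kills $T(\eta)^{(r)}$, so $f(v_+\otimes v_+\otimes t_+)=z\otimes t_+$. This element lies in $T(\xi)$, is nonzero, and is $G_r$-invariant.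
\end{proof}

An additive map $\varphi$ between $R_V$-modules is \emph{$q$-linear} if $\varphi(ru)=r^q\varphi(u)$ for $r\in R_V$. Part (a) of the next proposition is the general Frobenius move, and part (b) is the move with a factor $c$.

\begin{proposition}\label{prop:move}
Let $T_1$ be $r$-large, $\eta$ dominant, and $\xi=q\eta+2(q-1)\rho$.
\begin{enumerate}
\item[(a)] If $T(\xi)$ is a direct summand of $T_1\otimes\overline S_V$, then for every $n$ there is an injective $q$-linear map $\varphi\colon H^n_V(T(\eta))\to H^n_V(T_1)$.
\item[(b)] Let $V=V_1\oplus V_2$ with $S_{V_1}$ and $S_{V_2}$ good. Suppose that $T(\xi)$ is a direct summand of $T_1\otimes\overline S_{V_1}$, and that $c\in\operatorname{Sym}^b(V_2)^G$ with $b<q$ is such that $T_1\to T_1\otimes\operatorname{Sym}^bV_2$, $t\mapsto t\otimes c$, is a split monomorphism of $G$-modules. Then $\varphi$ as in (a) exists with $\varphi=c\,\psi$ for a $q$-linear map $\psi$.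
\end{enumerate}
\end{proposition}

\begin{proof}
Write $S'=S_V$, $S'^q=S_V^q$ and $\overline S=\overline S_V$.

(a) By the Krull--Schmidt theorem $T(\xi)$ is a summand of one graded piece $T_1\otimes\overline S_j$. Let $i\colon T(\xi)\to T_1\otimes\overline S$ be the inclusion and $\bar\kappa$ a retraction that vanishes on the other graded pieces. We lift $i$ and $\bar\kappa$ to maps of $(G,S'^q)$-modules between $T(\xi)\otimes S'^q$ and $T_1\otimes S'$.

\emph{Lifting the inclusion.} By Lemma~\ref{lem:large} and (F2), $\operatorname{Ext}^1_G(T(\xi),T_1\otimes I_V)=0$. So $i$ lifts to a $G$-map $\tilde\imath\colon T(\xi)\to T_1\otimes\operatorname{Sym}^jV$. Let $\iota\colon T(\xi)\otimes S'^q\to T_1\otimes S'$ be its $S'^q$-linear extension.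

\emph{Lifting the retraction.} Let $\Phi\in\operatorname{Hom}_{S'^q}(S',S'^q)$ be the coefficient of $\prod x_l^{q-1}$ in the monomial basis. For exponent vectors $a,a'$ with entries less than $q$, we have $(x^a\Phi)(x^{a'})=\Phi(x^{a+a'})$. As $a_l+a'_l\le2q-2$, this is $1$ if $a_l+a_l'=q-1$ for all $l$ and $0$ otherwise. So the $x^a\Phi$ form the dual basis, and $\operatorname{Hom}_{S'^q}(S',S'^q)$ is a free $S'$-module on $\Phi$. The line $k\Phi$ is the part of lowest degree, so it is $G$-stable, with some character $\chi$, and $\operatorname{Hom}_{S'^q}(S',S'^q)\cong S'\otimes\chi$ as $(G,S')$-modules. Since $S'$ is free over $S'^q$, reduction modulo $(S'^q)_+$ turns this into $\operatorname{Hom}_k(\overline S,k)\cong\overline S\otimes\chi$. Reduction modulo $(S'^q)_+$ of equivariant maps is therefore the map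
\begin{align*}
\operatorname{Hom}_{(G,S'^q)}(T_1\otimes S',T(\xi)\otimes S'^q)&=\operatorname{Hom}_G(T(\xi)^*,T_1^*\otimes S'\otimes\chi)\\
&\longrightarrow\operatorname{Hom}_G(T(\xi)^*,T_1^*\otimes\overline S\otimes\chi)=\operatorname{Hom}_G(T_1\otimes\overline S,T(\xi)).
\end{align*}
It is surjective by (F2), because $T(\xi)^*$ is Weyl and $T_1^*\otimes I_V\otimes\chi$ is good by Lemma~\ref{lem:large}. So $\bar\kappa$ lifts to a $(G,S'^q)$-map $\kappa$, and we replace $\kappa$ by its homogeneous component of degree $-j$. The endomorphism $\kappa\iota$ of $T(\xi)\otimes S'^q$ has degree $0$ and reduces to $\bar\kappa i=\mathrm{id}$ modulo $(S'^q)_+$. It is surjective by the graded Nakayama lemma, hence bijective because the graded pieces are finite-dimensional. Thus $\iota$ is a split monomorphism of $(G,S'^q)$-modules.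

\emph{Invariants.} Taking $G$-invariants, $\iota$ makes $(T(\xi)\otimes S'^q)^G$ a direct summand of $M_V(T_1)$ as a module over $R_V^q$. By Lemma~\ref{lem:fixed},
\[
(T(\xi)\otimes S'^q)^G=(T(\xi)^{G_r}\otimes S'^q)^G=(T(\eta)^{(r)}\otimes S'^{(r)})^G=M_V(T(\eta))^{(r)},
\]
which is the group $M_V(T(\eta))$ with $r^q\in R_V^q$ acting as $r$. Let $r_1,\dots,r_s$ generate $\mathfrak m_V$. The \v{C}ech complex of this $R_V^q$-module on the $r_l^q$ is the \v{C}ech complex of $M_V(T(\eta))$ on the $r_l$. The \v{C}ech complex of $M_V(T_1)$ on the $r_l^q$ computes $H^n_V(T_1)$, since the $r_l^q$ generate an ideal with radical $\mathfrak m_V$. The first complex is a direct summand of the second via $\iota$, which gives $\varphi$.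

(b) Since $b<q$, the degree-$b$ part of $\overline S_{V_2}$ is $\operatorname{Sym}^bV_2$, so $T_1\otimes\overline S_{V_1}\otimes\operatorname{Sym}^bV_2$ is a direct summand of $T_1\otimes\overline S$. Let $i_1\colon T(\xi)\to T_1\otimes\overline S_{V_1}$ be a homogeneous split inclusion. Multiplication by $c$ from $T_1\otimes\overline S_{V_1}$ to $T_1\otimes\overline S_{V_1}\otimes\operatorname{Sym}^bV_2$ is split by hypothesis, so $i=c\,i_1$ is a homogeneous split inclusion of $T(\xi)$ into $T_1\otimes\overline S$. By Lemma~\ref{lem:large} for $V_1$ and (F2), $i_1$ lifts to a homogeneous $G$-map $\tilde\imath_1\colon T(\xi)\to T_1\otimes S_{V_1}\subset T_1\otimes S'$, and $\tilde\imath=c\,\tilde\imath_1$ lifts $i$. Run the proof of (a) with this $\tilde\imath$. Then $\iota=c\,\iota_1$, where $\iota_1$ is the $S'^q$-linear extension of $\tilde\imath_1$. Let $\psi$ be the map on local cohomology induced by $\iota_1$.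
\end{proof}

\section{An invariant that kills local cohomology}\label{sec:invariant}

We need an invariant $c$ such that, on the open set $\{c\ne0\}$, the quotient is smooth and the modules of covariants are locally free. On $(W^*)^d=\operatorname{End}(W^*)$ the group acts by left multiplication, and on invertible matrices this action is free up to the kernel of the representation. The determinant is only a semi-invariant, and stability supplies a semi-invariant of the opposite weight.

\begin{proposition}\label{prop:c}
There is a homogeneous invariant $0\ne c\in\operatorname{Sym}(W^d)^G$ of positive degree with the following property. Let $m_1\ge0$, $V=W^{m_1}\oplus W^d$ and $D'=(m_1+d)d-\dim G$. For every finite-dimensional $U$ and every $n<D'$, a power of $c$ kills $H^n_V(U)$.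
\end{proposition}

\begin{proof}
Choose a basis of $W^*$ to identify $(W^*)^d$ with $\mathcal E=\operatorname{End}(W^*)$, so that $k[\mathcal E]=\operatorname{Sym}(W^d)$ and $G$ acts on $\mathcal E$ by left multiplication. Then $(g\cdot\det)(x)=\det(g^{-1}x)=\delta(g)\det(x)$, where $\delta$ is the character $\det W$, of weight $\sum\beta_i$.

\emph{A semi-invariant of weight $-l\delta$.} Let $G$ act on $\mathbb A^1$ so that the coordinate $z$ has weight $\delta$, and let $P=(\mathrm{id},1)\in\mathcal E\times\mathbb A^1$. We use the Hilbert--Mumford theorem in the form \cite[Theorem 1.4]{Kempf}: if the closure of the orbit of a point $P$ of an affine $G$-scheme meets a closed $G$-stable subset $F$, then $\lim_{t\to0}\lambda(t)P$ exists and lies in $F$ for some $\lambda\colon\mathbb G_m\to G$. Suppose $\overline{GP}$ meets $F=\mathcal E\times0$. Then $\lambda$ is nontrivial because $P\notin F$, and $\lim_{t\to0}\lambda(t)$ exists in $\operatorname{End}(W^*)$, so all weights of $\lambda$ on $W^*$ are nonnegative. Conjugating $\lambda$ into $H$ gives $0\ne\mu\in Y$ with $\langle\mu,\beta_i\rangle\le0$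 for all $i$, contrary to Lemma~\ref{lem:zonotope}(a). So $\overline{GP}$ and $F$ are disjoint closed $G$-stable subsets. As $G$ is geometrically reductive, an invariant function separates them: there is an invariant $\sum_{l\ge1}f_lz^l$, $f_l\in k[\mathcal E]$, with value $1$ at $P$. Some $f_l$ is nonzero, and it is semi-invariant of weight $-l\delta$ because $f_lz^l$ is invariant. Let $f$ be a nonzero homogeneous component of $f_l$ and put $c=f\det^l$. This is a nonzero homogeneous invariant of degree at least $d\ge1$, and $\Omega=\{c\ne0\}$ is contained in $GL(W^*)$.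

\emph{The kernel.} Let $K$ be the scheme-theoretic kernel of $G\to GL(W^*)$. The group $(K_{\mathrm{red}})^0$ is smooth, connected and normal in $G$, hence reductive. A nontrivial torus in it would be conjugate into $H$ and give $0\ne\mu\in Y$ with all $\langle\mu,\beta_i\rangle=0$, contrary to Lemma~\ref{lem:zonotope}(a). So $(K_{\mathrm{red}})^0$ is trivial and $K$ is finite, though possibly not reduced. Then $\bar G=G/K$ is a closed reductive subgroup of $GL(W^*)$ of dimension $\dim G$.

\emph{The quotient.} The projection $GL(W^*)\to\bar G\backslash GL(W^*)$ is a $\bar G$-torsor over a smooth variety, and this variety is affine by Richardson's theorem because $\bar G$ is reductive. The invariant $c$ descends to a function on the quotient, so $\Omega$ is a $\bar G$-torsor over a principal open subset $\bar\Omega$, which is affine, smooth and irreducible of dimension $d^2-\dim G$. We recall faithfully flat descent along a $\bar G$-torsor $\tilde{\mathcal Y}\to\mathcal Y$ with $\mathcal Y$ affine: $k[\mathcal Y]=k[\tilde{\mathcal Y}]^{\bar G}$, and an equivariant vector bundle on $\tilde{\mathcal Y}$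 is the pullback of a vector bundle on $\mathcal Y$ whose sections are the invariant sections. The equivariant bundle $\tilde{\mathcal Y}=(W^*)^{m_1}\times\Omega$ over $\Omega$ descends to a vector bundle $\mathcal Y$ of rank $m_1d$ over $\bar\Omega$, and $\tilde{\mathcal Y}=\mathcal Y\times_{\bar\Omega}\Omega\to\mathcal Y$ is again a $\bar G$-torsor. So $\mathcal Y$ is affine, smooth and irreducible of dimension $D'$, and $k[\mathcal Y]=((S_V)_c)^G=(R_V)_c$. Since $K$ is normal and acts trivially on $S_V$, the space $U^K$ is a $\bar G$-module and
\[
M_V(U)_c=(U\otimes(S_V)_c)^G=(U^K\otimes(S_V)_c)^{\bar G}.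
\]
By descent this is the module of sections of a vector bundle on $\mathcal Y$, so it is projective over $(R_V)_c$. Lemma~\ref{lem:duality}(a) completes the proof.
\end{proof}

To use $c$ in Proposition~\ref{prop:move}(b), multiplication by $c$ must split. The inclusion $kc\subset N$ of an invariant line need not split: for $SL_2$ and $p=2$, the indecomposable module $\Delta(2)=\nabla(2)^*$ contains the trivial module. Again the Steinberg module removes the obstruction, now for $q$ large compared with $N$.

\begin{lemma}\label{lem:split}
Let $N$ be a finite-dimensional $G$-module and $0\ne c\in N^G$. For all large $q=p^r$, the map $T_1\to T_1\otimes N$, $t\mapsto t\otimes c$, is a split monomorphism for every $r$-large $T_1$.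
\end{lemma}

\begin{proof}
It suffices to treat $T_1=\mathrm{St}$. Indeed, a retraction $\sigma\colon\mathrm{St}\otimes N\to\mathrm{St}$ gives a retraction $\sigma'$ for $\mathrm{St}\otimes T'$, and if $T_1$ is a summand of $\mathrm{St}\otimes T'$ with inclusion $j$ and projection $j'$, then $j'\sigma'(j\otimes1)$ is a retraction for $T_1$.

Let $\tilde N=\mathrm{St}\otimes N$ and $F=\operatorname{Hom}_{G_r}(\mathrm{St},\tilde N)$. The kernel $G_r$ acts trivially on the $G$-module $F$, so $F=F_1^{(r)}$. By (F5), $\mathrm{St}$ is simple, projective and injective over $G_r$, so over $G_r$ the module $\tilde N$ is a direct sum of copies of $\mathrm{St}$ and a module without composition factor $\mathrm{St}$. Consider the natural $G$-maps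
\[
\mathrm{St}\otimes F\longrightarrow\tilde N\longrightarrow\mathrm{St}\otimes\operatorname{Hom}_{G_r}(\tilde N,\mathrm{St})^* .
\]
They are compatible with direct sums of $G_r$-modules. For a summand $\mathrm{St}$ both maps are bijective since $\operatorname{End}_{G_r}(\mathrm{St})=k$, and for the remaining summand both outer terms vanish. So the composite is bijective, and the evaluation map makes $\mathrm{St}\otimes F$ a $G$-summand of $\tilde N$.

Let $\eta$ be a dominant weight of $F_1$. Then $(q-1)\rho+q\eta=\tau+\nu$ with $\tau$ a weight of $\mathrm{St}$ and $\nu$ a weight of $N$. Let $2\rho^\vee$ be the sum of the positive coroots. It is dominant and $\tau\le(q-1)\rho$, so $q\langle2\rho^\vee,\eta\rangle\le\langle2\rho^\vee,\nu\rangle$. If $q>\max_\nu\langle2\rho^\vee,\nu\rangle$, the nonnegative integer $\langle2\rho^\vee,\eta\rangle$ is $0$. Every simple coroot occurs in $2\rho^\vee$ with a positive coefficient, so $\langle\gamma^\vee,\eta\rangle=0$ for $\gamma\in\Pi$. A cocharacter $\mu$ of the central torus $C$ pairs to zero with $\rho$ and $\tau$, so $q\langle\mu,\eta\rangle=\langle\mu,\nu\rangle$.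 If $q>|\langle\mu,\nu\rangle|$ for all $\nu$ and all $\mu$ in a fixed basis of the cocharacters of $C$, then $\langle\mu,\eta\rangle=0$. These bounds depend only on $N$, and together they give $\eta=0$. So $0$ is the only weight of $F_1$, all composition factors of $F_1$ are trivial, and $H^1(G,k)=0$ shows that $G$ acts trivially on $F_1$ and on $F$.

The element $u_c\colon s\mapsto s\otimes c$ of $F$ is nonzero. A linear form on $F$ with value $1$ at $u_c$ is $G$-linear, and the composite $\tilde N\to\mathrm{St}\otimes F\to\mathrm{St}$ sends $s\otimes c$ to $s\otimes u_c$ and then to $s$.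
\end{proof}

\section{Moves in the polytope}\label{sec:moves}

Proposition~\ref{prop:move} needs summands $T(\xi)$ of $T(\eta')\otimes\overline S_V$. Our only tool for finding them is (F4), which sees maximal weights. Maximal weights of graded pieces of $\overline S_W$ come from the points $v_\mu$ of Section~\ref{subsec:Z}. Put
\[
\mathcal V=\{v_\mu:\mu\in Y^+_{\mathbb R}\},\qquad P=Z\cap X^+_{\mathbb R}.
\]
The set $\mathcal V\subset X$ is finite. For $G=SL_2$ and $W=V^n$ one has $\mathcal V=\{0,n\}$ and $P=[0,n]$.

\begin{lemma}\label{lem:vertices}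
\begin{enumerate}
\item[(a)] For $\mu\in Y^+_{\mathbb R}$ the weight $v_\mu$ is dominant, and $\langle\gamma^\vee,v_\mu\rangle=0$ for each $\gamma\in\Pi$ with $\langle\mu,\gamma\rangle=0$.
\item[(b)] $P=\operatorname{conv}\mathcal V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\gamma\in\Pi$. If $\langle\mu,\gamma\rangle=0$, then $s_\gamma$ fixes $\mu$, hence $v_\mu$, so $\langle\gamma^\vee,v_\mu\rangle=0$. If $\langle\mu,\gamma\rangle>0$, then $s_\gamma v_\mu\in Z$ gives $h(\mu)\ge\langle\mu,s_\gamma v_\mu\rangle=h(\mu)-\langle\gamma^\vee,v_\mu\rangle\langle\mu,\gamma\rangle$, so $\langle\gamma^\vee,v_\mu\rangle\ge0$.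

(b) By (a), $\mathcal V\subset P$. Let $\zeta\in P$. By the separation theorem it suffices to find, for each $\mu\in Y_{\mathbb R}$, some $v\in\mathcal V$ with $\langle\mu,v\rangle\ge\langle\mu,\zeta\rangle$. Fix a $\mathcal W$-invariant inner product $(\ ,\ )$ on $Y_{\mathbb R}$. Since $s_\gamma$ is an orthogonal reflection, $(\,\cdot\,,\gamma^\vee)$ is a positive multiple of $\langle\,\cdot\,,\gamma\rangle$. So the polar cone of $Y^+_{\mathbb R}$ is generated by the $-\gamma^\vee$, $\gamma\in\Pi$. Let $\hat\mu$ be the point of $Y^+_{\mathbb R}$ nearest to $\mu$. Then $\mu-\hat\mu$ lies in the polar cone and is orthogonal to $\hat\mu$. Thus $\mu=\hat\mu-\sum c_\gamma\gamma^\vee$ with $c_\gamma\ge0$ and $\sum c_\gamma(\hat\mu,\gamma^\vee)=0$, so $c_\gamma=0$ unless $\langle\hat\mu,\gamma\rangle=0$. Using that $\zeta$ is dominant and in $Z$, and then (a),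
\[
\langle\mu,\zeta\rangle\le\langle\hat\mu,\zeta\rangle\le h(\hat\mu)=\langle\hat\mu,v_{\hat\mu}\rangle=\langle\mu,v_{\hat\mu}\rangle .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:summand}
Let $q=p^r$, let $\eta'-(q-1)\rho$ be dominant, and let $v_1,\dots,v_m\in\mathcal V$. Then $T(\eta'+(q-1)\sum_jv_j)$ is a direct summand of $T(\eta')\otimes\overline S_{W^m}$.
\end{lemma}

\begin{proof}
Let $m=1$ and $v_1=v_\mu$ with $\mu\in Y_{\mathbb R}^+$. Put $J=\{i:\langle\mu,\beta_i\rangle>0\}$ and let $N$ be the part of degree $(q-1)|J|$ of $\overline S_W$. The weights of $N$ are the sums $\chi=\sum a_i\beta_i$ with $0\le a_i\le q-1$ and $\sum a_i=(q-1)|J|$. We have $\langle\mu,\chi\rangle\le(q-1)h(\mu)$. Equality forces $a_i=q-1$ for $i\in J$, and then the degree forces $a_i=0$ for $i\notin J$. So $(q-1)v_\mu$ is the only weight of $N$ with $\langle\mu,\chi\rangle=(q-1)h(\mu)$; the degree was fixed to exclude the $\beta_i$ with $\langle\mu,\beta_i\rangle=0$.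

Let $\nu+\chi\ge\eta'+(q-1)v_\mu$, with $\nu$ a weight of $T(\eta')$ and $\chi$ a weight of $N$. Since $\nu\le\eta'$ and $\mu$ is dominant, $\langle\mu,\chi\rangle\ge(q-1)h(\mu)$, so $\chi=(q-1)v_\mu$. Then $\nu\ge\eta'$, so $\nu=\eta'$. Thus $\eta'+(q-1)v_\mu$ is a maximal weight of $T(\eta')\otimes N$, which is tilting as a summand of $T(\eta')\otimes\overline S_W$ (Lemma~\ref{lem:large}). Apply (F4).

For $m>1$, the weight $\eta''=\eta'+(q-1)v_1$ again has $\eta''-(q-1)\rho$ dominant, by Lemma~\ref{lem:vertices}(a). By induction $T(\eta''+(q-1)\sum_{j\ge2}v_j)$ is a summand of $T(\eta'')\otimes\overline S_{W^{m-1}}$, which is a summand of $T(\eta')\otimes\overline S_W\otimes\overline S_{W^{m-1}}=T(\eta')\otimes\overline S_{W^m}$.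
\end{proof}

In the coordinates $\zeta=\eta+2\rho$, $\zeta'=\eta'+2\rho$, the relation $\eta'+(q-1)v=q\eta+2(q-1)\rho$ with $v=\sum v_j$ reads $\zeta'=q\zeta-(q-1)v$. This is the dilation with center $v$ and ratio $q$. We measure the position of $\zeta$ by its distances to the walls of $mP$. Let $\mathcal I=\Pi\sqcup\mathcal M$ and, for $m\ge1$,
\[
\ell^m_\gamma(\zeta)=\langle\gamma^\vee,\zeta\rangle\ \ (\gamma\in\Pi),\qquad\ell^m_\mu(\zeta)=mh(\mu)-\langle\mu,\zeta\rangle\ \ (\mu\in\mathcal M),\qquad\ell^m=\min_{a\in\mathcal I}\ell^m_a .
\]
The $\ell^m_a$ are affine functions, integral on $X$, and $mP=\{\ell^m\ge0\}$ by \eqref{eq:facets}. If $\tau_v$ are real numbers with $\sum_v\tau_v=m$, then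
\begin{equation}\label{eq:additive}
\ell^m_a\Big(\sum_{v\in\mathcal V}\tau_vv\Big)=\sum_{v\in\mathcal V}\tau_v\,\ell^1_a(v),\qquad\ell^1_a(v)\in\mathbb Z_{\ge0}.
\end{equation}
Let $\mathcal A_m$ be the set of $\zeta\in X$ with $\ell^m_\gamma(\zeta)\ge2$ for $\gamma\in\Pi$ and $\ell^m_\mu(\zeta)\ge1$ for $\mu\in\mathcal M$. By \eqref{eq:facets} and integrality,
\[
\mathcal A_m=\{\eta+2\rho:\eta\in X^+,\ \eta+2\rho\in\operatorname{int}mZ\},
\]
and this set is finite.

A dilation whose center lies on the wall $\ell^m_a=0$ multiplies $\ell^m_a$ by $q$. A dilation whose center is close to $\zeta$ changes every $\ell_a^m(\zeta)$ by a bounded amount. So we want a center $v$ that lies on all walls near $\zeta$ and is close to $\zeta$. How close $v$ can be depends on what ``near'' means, and the remaining walls must be far compared with that. A pigeonhole argument provides a threshold with enough room.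

\begin{lemma}\label{lem:expand}
Let $q\ge2$ and $K\ge1$ be integers. There is $m_0$ such that for all $m\ge m_0$ and all $\zeta\in\mathcal A_m$ there are $v_1,\dots,v_m\in\mathcal V$ for which $\zeta'=q\zeta-(q-1)\sum_jv_j$ satisfies $\ell^m_\gamma(\zeta')\ge q+1$ for $\gamma\in\Pi$ and $\ell^m_\mu(\zeta')\ge1$ for $\mu\in\mathcal M$. In particular $\zeta'\in\mathcal A_m$. Moreover, if $\ell^m(\zeta)\le K$, then $\ell^m(\zeta')\ge q\,\ell^m(\zeta)$.
\end{lemma}

\begin{proof}
Let $s=|\mathcal I|$ and $L=\max_{a,v}\ell^1_a(v)$. Define $K_0=K$ and
\[
K_{j+1}=qK_j+q+1+(q-1)L\,(sK_j+|\mathcal V|),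
\]
and let $m_0=sK_s+1$. Let $m\ge m_0$ and $\zeta\in\mathcal A_m$. One of the $s+1$ disjoint intervals $]K_j,K_{j+1}]$, $0\le j\le s$, contains none of the $s$ numbers $\ell^m_a(\zeta)$. Fix such a $j$, let $\mathcal B=\{a:\ell^m_a(\zeta)\le K_j\}$, and let $\mathcal V_{\mathcal B}$ be the set of $v\in\mathcal V$ with $\ell^1_a(v)=0$ for all $a\in\mathcal B$. For $a\notin\mathcal B$ we have $\ell^m_a(\zeta)>K_{j+1}$.

Since $\zeta\in mP$, Lemma~\ref{lem:vertices}(b) gives $\zeta=\sum\tau_vv$ with $\tau_v\ge0$ and $\sum\tau_v=m$. For $v\notin\mathcal V_{\mathcal B}$ the integer $\sum_{a\in\mathcal B}\ell_a^1(v)$ is at least $1$, so by \eqref{eq:additive}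
\[
\sum_{v\notin\mathcal V_{\mathcal B}}\tau_v\le\sum_{a\in\mathcal B}\ell^m_a(\zeta)\le sK_j<m .
\]
Hence $\mathcal V_{\mathcal B}$ contains some $v_0$. Let $u=m-\sum_{v\in\mathcal V_{\mathcal B}}\lfloor\tau_v\rfloor$, an integer with $0\le u\le sK_j+|\mathcal V|$, and put
\[
\bar v=u\,v_0+\sum_{v\in\mathcal V_{\mathcal B}}\lfloor\tau_v\rfloor\,v ,
\]
a sum of $m$ elements of $\mathcal V_{\mathcal B}$. By \eqref{eq:additive}, $\ell^m_a(\bar v)=0$ for $a\in\mathcal B$, and $\ell^m_a(\bar v)\le\ell^m_a(\zeta)+L(sK_j+|\mathcal V|)$ for all $a$. The point $\zeta'=q\zeta-(q-1)\bar v$ is an affine combination, so $\ell^m_a(\zeta')=q\ell^m_a(\zeta)-(q-1)\ell^m_a(\bar v)$.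

For $a\in\mathcal B$ this is $q\ell^m_a(\zeta)$, which is at least $2q\ge q+1$ if $a\in\Pi$ and at least $q$ if $a\in\mathcal M$. For $a\notin\mathcal B$,
\[
\ell^m_a(\zeta')\ge\ell_a^m(\zeta)-(q-1)L(sK_j+|\mathcal V|)>qK_j+q+1 .
\]
If $\ell^m(\zeta)\le K\le K_j$, then in both cases $\ell_a^m(\zeta')\ge q\,\ell^m(\zeta)$.
\end{proof}

\section{Vanishing for many copies of $W$}\label{sec:copies}

We now repeat the argument of Section~\ref{sec:example} for $W^m$. The invariant $c$ lives on $d$ of the $m$ copies, so the moves with a factor $c$ may use only the other $m_1=m-d$ copies and require $\zeta\in\mathcal A_{m_1}$. A point of $\mathcal A_m$ is first carried into $\mathcal A_{m_1}$ by moves that use all $m$ copies. This first phase multiplies $\ell^m(\zeta)$ by $q$ at each step, and it makes progress only because $\ell^m(\zeta)\geq1$. This is where the open condition $\eta+2\rho\in\operatorname{int}mZ$ is used.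

\begin{proposition}\label{prop:copies}
There are arbitrarily large $m$ such that, for $V=W^m$ and $D'=md-\dim G$, we have $H^n_V(T(\eta))=0$ for all $n<D'$ and all dominant $\eta$ with $\eta+2\rho\in\operatorname{int}mZ$.
\end{proposition}

\begin{proof}
Let $c$ be as in Proposition~\ref{prop:c}, of degree $b$. Fix $q=p^r>b$ such that Lemma~\ref{lem:split} holds for $N=\operatorname{Sym}^b(W^d)$ and $c$. Let $K=d\max_{\mu\in\mathcal M}h(\mu)$, let $m_0$ be as in Lemma~\ref{lem:expand}, take any $m_1\ge m_0$, and put $m=m_1+d$ and $V=W^{m_1}\oplus W^d$. Fix $n<D'$.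

\emph{One move.} Let $m'\in\{m,m_1\}$, let $\zeta=\eta+2\rho\in\mathcal A_{m'}$, and let $\zeta'=q\zeta-(q-1)\bar v\in\mathcal A_{m'}$ be given by Lemma~\ref{lem:expand} for $m'$, with $\bar v=\sum v_j$. Put $\eta'=\zeta'-2\rho$. Then $\eta'-(q-1)\rho=\zeta'-(q+1)\rho$ is dominant, so $T(\eta')$ is $r$-large, and
\[
\eta'+(q-1)\bar v=q\zeta-2\rho=q\eta+2(q-1)\rho=\xi .
\]
By Lemma~\ref{lem:summand}, $T(\xi)$ is a direct summand of $T(\eta')\otimes\overline S_{W^{m'}}$.

\emph{First phase.} Let $\zeta=\eta+2\rho\in\mathcal A_m$. As long as $\ell^m(\zeta)\le K$, make a move with $m'=m$ and apply Proposition~\ref{prop:move}(a) with $T_1=T(\eta')$. The positive integer $\ell^m$ grows at least by the factor $q$ each time. After finitely many moves we reach $\zeta_0=\eta_0+2\rho\in\mathcal A_m$ with $\ell^m(\zeta_0)>K$, together with an injection $H^n_V(T(\eta))\hookrightarrow H^n_V(T(\eta_0))$. For $\mu\in\mathcal M$ we have $\ell_\mu^{m_1}(\zeta_0)=\ell^m_\mu(\zeta_0)-dh(\mu)>K-dh(\mu)\ge0$, so $\zeta_0\in\mathcal A_{m_1}$.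

\emph{Second phase.} Starting from $\zeta_0$, make moves with $m'=m_1$ indefinitely. This gives $\zeta_j=\eta_j+2\rho\in\mathcal A_{m_1}$ for $j\ge0$. By Lemma~\ref{lem:split}, Proposition~\ref{prop:move}(b) applies with $V_1=W^{m_1}$, $V_2=W^d$ and $T_1=T(\eta_{j+1})$. It gives injective maps $\varphi_j=c\,\psi_j\colon H^n_V(T(\eta_j))\to H^n_V(T(\eta_{j+1}))$ with $\psi_j$ $q$-linear. Each factor $c$ is raised to the $q$-th power when it passes through a later $\psi$, so
\[
\varphi_{j-1}\cdots\varphi_0=c^{\,1+q+\dots+q^{j-1}}\,\psi_{j-1}\cdots\psi_0 .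
\]
The set $\mathcal A_{m_1}$ is finite, so by Proposition~\ref{prop:c} one fixed power of $c$ kills $H^n_V(T(\eta_j))$ for all $j$. For large $j$ the injective map $\varphi_{j-1}\cdots\varphi_0$ is therefore zero. Hence $H^n_V(T(\eta_0))=0$, and $H^n_V(T(\eta))=0$.
\end{proof}

\section{Descent to one copy}\label{sec:descent}

Let $U$ and $w$ be as in Theorem~\ref{thm:general}. Choose $m\ge2$ as in Proposition~\ref{prop:copies} and put
\[
E=W^{m-1},\qquad e=\dim E=(m-1)d,\qquad V=W\oplus E,\qquad D'=D+e .
\]
Write $S'=S_V$ and $\mathbb H^n=\mathbb H^n_V$. The $(G,S')$-module $S=S'/(E)$ has the Koszul resolution with terms $\bigwedge^iE\otimes S'$, $0\le i\le e$. The modules $U\otimes\bigwedge^iE$ are in general neither good nor tilting. For this reason we work with $\mathbb H^n$ instead of the local cohomology of invariants, and we pass from $U\otimes\bigwedge^iE$ to tilting modules in two stages: a resolution by Weyl modules, which costs cohomological degrees, and a coresolution of Weyl modules by tilting modules, which costs nothing. All these modules must have weights to which Proposition~\ref{prop:copies}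 applies. Let $\pi$ be the finite saturated set generated by the dominant weights of the modules $U\otimes\bigwedge^iE$, $0\le i\le e$.

\begin{lemma}\label{lem:pi}
If $\eta\in\pi$, then $\eta+2\rho\in\operatorname{int}mZ$.
\end{lemma}

\begin{proof}
We have $\eta\le\tau+\chi$ with $\tau$ a weight of $U$ and $\chi$ a weight of some $\bigwedge^iE$. The dominant conjugate $\tau^+$ of $\tau$ is a dominant weight of $U$ with $\tau\le\tau^+$. The weight $\chi$ is a sum of the $\beta_i$, each used at most $m-1$ times, so $\chi\in(m-1)Z$. For $\mu\in\mathcal M$,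
\[
\langle\mu,\eta+2\rho\rangle\le\langle\mu,\tau^++2\rho\rangle+\langle\mu,\chi\rangle<h(\mu)+(m-1)h(\mu)=mh(\mu),
\]
and \eqref{eq:facets} applies.
\end{proof}

\begin{lemma}\label{lem:weyl}
If $Q$ is a finite-dimensional Weyl module with dominant weights in $\pi$, then $\mathbb H^n(Q\otimes S')=0$ for $n<D'$.
\end{lemma}

\begin{proof}
We first show that $Q$ embeds in a direct sum $T^0$ of modules $T(\lambda)$, with $\Delta(\lambda)$ a factor of $Q$, such that $T^0/Q$ is Weyl and each factor $\Delta(\nu)$ of $T^0/Q$ satisfies $\nu<\lambda$ for some factor $\Delta(\lambda)$ of $Q$. Induct on the length of a Weyl filtration. Let $0\to Q_1\to Q\to\Delta(\lambda)\to0$ be exact with $Q_1\subset T_1$ already constructed, and let $Q'$ be the pushout of $Q$ along $Q_1\subset T_1$. Then $Q\subset Q'$ with $Q'/Q\cong T_1/Q_1$, and $Q'$ is an extension of $\Delta(\lambda)$ by $T_1$, which splits by (F2). So $Q\subset Q'=T_1\oplus\Delta(\lambda)\subset T_1\oplus T(\lambda)$, and the quotient $(T_1\oplus T(\lambda))/Q$ is an extension of $T(\lambda)/\Delta(\lambda)$ by $T_1/Q_1$. By (F4) it has the required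 factors.

Apply the same construction to $T^0/Q$, and repeat. All highest weights stay in $\pi$, and the maximal length of a chain in $\pi$ descending from the highest weight of a factor drops at each step. As $\pi$ is finite, we obtain an exact sequence $0\to Q\to T^0\to\dots\to T^l\to0$ with each $T^t$ a direct sum of modules $T(\lambda)$, $\lambda\in\pi$. The module $T^t\otimes S'$ is good by (F1), so \eqref{eq:hyper} gives $\mathbb H^{n-t}(T^t\otimes S')=H^{n-t}_V(T^t)$. This vanishes for $n<D'$ and $t\ge0$ by Lemma~\ref{lem:pi} and Proposition~\ref{prop:copies}. Apply (D2).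
\end{proof}

\begin{lemma}\label{lem:koszulterm}
For $0\le i\le e$ we have $\mathbb H^n(U\otimes\bigwedge^iE\otimes S')=0$ for $n<D+i-w$.
\end{lemma}

\begin{proof}
Let $N=U\otimes\bigwedge^iE$. The perfect pairing $\bigwedge^iE\otimes\bigwedge^{e-i}E\to\det E$ gives $N^*\cong U^*\otimes\bigwedge^{e-i}E\otimes(\det E)^{-1}$. Since $S_E$ is good, Lemma~\ref{lem:exterior} and (F3) give a coresolution of $\bigwedge^{e-i}E$ by finite-dimensional good modules $N^t$, $0\le t\le e-i$. The hypothesis on $w$ says $\operatorname{gfd}(U^*)\le w$, so $\operatorname{gfd}(U^*\otimes N^t)\le w$ by (F1). By (D2), $\operatorname{gfd}(U^*\otimes\bigwedge^{e-i}E)\le w+e-i$, and the twist by a character does not change this bound. The dominant weights of $N^*$ lie in the saturated set $-w_0\pi$. Apply (F3) to $N^*$ and $-w_0\pi$ and dualize. This gives an exact sequence $0\to Q_{w+e-i}\to\dots\to Q_0\to N\to0$ with $Q_j$ finite-dimensional Weyl modules whose dominant weights lie in $\pi$. If $n<D+i-w$ and $j\le w+e-i$, then $n+j<D+e=D'$, so $\mathbb H^{n+j}(Q_j\otimes S')=0$ by Lemma~\ref{lem:weyl}. Apply (D1).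
\end{proof}

The range in Lemma~\ref{lem:koszulterm} grows with $i$ at the rate that the Koszul resolution requires.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $n<D-w$. Then $n+i<D+i-w$, so $\mathbb H^{n+i}(U\otimes\bigwedge^iE\otimes S')=0$ for all $i$ by Lemma~\ref{lem:koszulterm}. By (D1) applied to the Koszul resolution tensored with $U$, we get $\mathbb H^n(U\otimes S)=0$. The ring $R_V$ acts on $U\otimes S$ through the map $R_V\to R$ that sets $E=0$. This map is surjective because it restricts to the identity on $R\subset R_V$, so it sends homogeneous generators of $\mathfrak m_V$ to generators of $\mathfrak m$. Hence $\mathbb H^n(U\otimes S)=H^n(R\Gamma_{\mathfrak m}R\Gamma(G,U\otimes S))$, and the vanishing is proved.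

If $U$ is good, then $U\otimes S$ is good, and \eqref{eq:hyper} identifies these groups with $H^n_{\mathfrak m}(M(U))$. This gives the depth bound. Let $U\ne0$ be tilting. Then $U^*$ is good, so $w=0$ is allowed by (F2), and $H^n_{\mathfrak m}(M(U))=0$ for $n<D$. The module $U$ has a dominant weight, so Proposition~\ref{prop:dim} gives $\dim M(U)\le\dim R\le D$, and $H^n_{\mathfrak m}(M(U))=0$ for $n>D$. By Lemma~\ref{lem:duality}(b), $M(U)$ is Cohen--Macaulay.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\alpha'=-w_0\alpha$ and $U=T(\alpha)^*\cong T(\alpha')$. By Lemma~\ref{lem:zonotope}(c), $\alpha'+2\rho\in\operatorname{int}Z$, so $\dim R\le D$ by Proposition~\ref{prop:dim}. A dominant weight $\eta$ of $U$ satisfies $\eta\le\alpha'$, so $\langle\mu,\eta+2\rho\rangle\le\langle\mu,\alpha'+2\rho\rangle<h(\mu)$ for $\mu\in\mathcal M$, and $\eta+2\rho\in\operatorname{int}Z$ by \eqref{eq:facets}. Theorem~\ref{thm:general} applies to the tilting module $U$ with $w=0$. By \eqref{eq:hyper} it gives $H^n_{\mathfrak m}(M(U))=0$ for $n<D$, and it shows that $M(U)$ is Cohen--Macaulay.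
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jantzen}
Jantzen, \emph{Representations of Algebraic Groups}.

\bibitem{Kempf}
Kempf, \emph{Instability in invariant theory}.

\bibitem{RSV}
Theo Raedschelders, \v{S}pela \v{S}penko and Michel Van den Bergh, \emph{The Frobenius morphism in invariant theory}, arXiv:1705.01832 (2017).

\end{thebibliography}
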